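\title{Prime knots with unperturbed weakly reducible non-minimal bridge positions}

\begin{abstract}
We show that for every $n\ge 7$ there is a prime knot with bridge number at most $n-1$ and an $n$-bridge position that is weakly reducible and unperturbed. We start from a knot $L$ with a non-minimal $5$-bridge sphere $S$ whose lift to the double branched cover is a strongly irreducible Heegaard surface, and we modify $L$ near a disk of $S$ to a prime knot $K$ for which $S$ is weakly reducible. In a suitable irregular branched cover of $K$ the sphere $S$ lifts to the same strongly irreducible surface, which is impossible for a perturbed bridge sphere.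
\end{abstract}

\section{Introduction}

Let $K$ be a knot in $S^3$, and let a $2$-sphere $S$ divide $S^3$ into balls $B$ and $C$. A \emph{trivial tangle} in a ball $B$ is a collection of disjoint properly embedded arcs $b_1,\dots,b_n$, its \emph{strings}, such that each $b_i$ cobounds with an arc of $\partial B$ a disk $D_i$ that misses the other strings. The disk $D_i$ is a \emph{bridge disk} and the arc $D_i\cap\partial B$ is its \emph{shadow}. The knot $K$ is in \emph{$n$-bridge position} with respect to $S$, and $S$ is an \emph{$n$-bridge sphere} of $K$, if $B\cap K$ and $C\cap K$ are trivial tangles with $n$ strings each. The least such $n$ is the \emph{bridge number} $b(K)$, and an $n$-bridge position is \emph{non-minimal} if $n>b(K)$. A knot is \emph{prime} if it is nontrivial and is not the connected sum of two nontrivial knots.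

Two conditions describe how the disks on the two sides of $S$ interact. The position is \emph{perturbed} if there is a \emph{cancelling pair}: bridge disks $D\subset B$ and $E\subset C$ whose shadows meet in exactly one point, which lies on $K$. Otherwise it is \emph{unperturbed}. A \emph{compressing disk} is a disk in $B\setminus K$ or in $C\setminus K$ whose boundary is an essential simple closed curve in $S\setminus K$. The position is \emph{weakly reducible} if some compressing disk in $B\setminus K$ is disjoint from some compressing disk in $C\setminus K$, and \emph{strongly irreducible} otherwise.

Non-minimal positions cost nothing to make. Near a point of $K\cap S$, replace the arc crossing $S$ by a small zigzag that crosses $S$ three times. This adds one string on each side, and the two small bridge disks of the new strings form a cancelling pair. So every knot has perturbed $n$-bridge positions for all $n>b(K)$, and the non-minimal positions that carry information are the unperturbed ones. A perturbed position with $n\ge3$ is always weakly reducible (Remark~\ref{rem:perturbed}), and it is natural to ask what else can make a non-minimal position weakly reducible. A connected sum can: in Example~\ref{ex:trefoil} the two disjoint compressing disks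 come from the two summands, and the sphere of the connected sum keeps them apart. A prime knot has no such sphere. This leads to the following question, posed in \cite{Lee}.

\medskip
\noindent\textbf{Question.} \emph{Is there a prime knot that admits an unperturbed, weakly reducible, non-minimal bridge position?}
\medskip

Small cases suggest a negative answer. For $n\le 3$ a non-minimal $n$-bridge position belongs to a knot with bridge number at most $2$, and it is perturbed by Otal's theorems on the unknot and on $2$-bridge knots (a fact that we do not use). The answer is nevertheless positive.

\begin{theorem}\label{thm:main}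
For every $n\ge7$ there is a prime knot $K\subset S^3$ with $b(K)\le n-1$ and an $n$-bridge position of $K$ that is weakly reducible and unperturbed. The knots obtained have unbounded bridge number, so there are infinitely many of them.
\end{theorem}

We do not decide the cases $n=4,5,6$.

The difficulty is to prove that a bridge sphere is unperturbed when it is known to be weakly reducible. Our tool is a branched cover. A bridge sphere lifts to a Heegaard surface, and a cancelling pair lifts to a pair of disks whose boundaries cross once; so a strongly irreducible lift of genus at least $2$ certifies that the sphere is unperturbed. The double branched cover of $K$ cannot give this certificate, because weak reducibility also lifts to it. In an irregular cover, however, a compressing disk may lift to inessential disks only. Section~\ref{sec:covers} makes this precise and works out the smallest example, the connected sum of a knot $L$ with a trefoil.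

Two tasks then remain. The first is to find $L$: a knot with a non-minimal bridge sphere whose lift to the double branched cover is strongly irreducible. Strong irreducibility comes from a twisting argument of Casson--Gordon type (Section~\ref{sec:twist}), whose hypothesis is checked combinatorially (Section~\ref{sec:busting}); the knots $L$ are built in Section~\ref{sec:L}. The second task is to destroy the connected sum without disturbing the cover. This is done in Sections~\ref{sec:K} and~\ref{sec:prime}.

\section{Tangles, Heegaard splittings and branched covers}\label{sec:prelim}

We work in the piecewise linear or smooth category, and all intersections are transverse unless stated otherwise. The symbol $N(\cdot)$ denotes a small regular neighborhood. A \emph{puncture} of a surface is a point where it meets the knot or tangle under consideration. \emph{Parity} refers to the fact that a sphere meets a closed curve in an even number of points. We use Alexander's theorem that a $2$-sphere in $S^3$ bounds a ball on each side, and the fact that a homeomorphism between the boundaries of two balls, or of two disks, extends by coning.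

\subsection{Trivial tangles}

\begin{lemma}\label{lem:disjoint}
Let $b_1,\dots,b_n$ be a trivial tangle in $B$ and let $D_1$ be a bridge disk of $b_1$. Then there are bridge disks $D_2,\dots,D_n$ such that $D_1,\dots,D_n$ are pairwise disjoint. Consequently $(B,\bigcup b_i)$ is homeomorphic to $(D^2,n\text{ points})\times[0,1]$.
\end{lemma}

\begin{proof}
Suppose that $D_1,\dots,D_{k-1}$ are disjoint, and choose a bridge disk $D_k$ of $b_k$ meeting their union in the fewest components. These components are circles, and arcs with ends on the shadows. If there is one, take an innermost circle in some $D_j$, or, if there are no circles, an arc that is outermost in some $D_j$ on the side away from $b_j$. It cuts off a disk $D'\subset D_j$ missing $b_j$ with interior disjoint from $D_k$, and a disk $D''\subset D_k$ missing $b_k$. Replacing $D''$ by $D'$ and pushing off $D_j$ gives a bridge disk of $b_k$ with fewer components of intersection, a contradiction.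

An isotopy of $B$ supported near $\bigcup D_i$ shrinks each $D_i$ within itself to a tiny half disk at a point of its shadow. So any two tangles with $n$ disjoint bridge disks are homeomorphic. The vertical strings in $D^2\times[0,1]$ form such a tangle: join the $n$ points to $\partial D^2$ by disjoint arcs and take their products with $[0,1]$.
\end{proof}

\begin{remark}\label{rem:perturbed}
A perturbed position with $n\ge3$ is weakly reducible. Let $(D,E)$ be a cancelling pair with shadows $\sigma_D,\sigma_E$ meeting in $q$. Some string of $C\cap K$ ends at neither endpoint of $\sigma_D$; by Lemma~\ref{lem:disjoint} it has a bridge disk $E'$ disjoint from $E$. If the shadow of $E'$ crosses $\sigma_D$, take the crossing nearest to $q$ and join $E'$ to the frontier of a thin neighborhood of $E$ by a band running along $\sigma_D$. The result is a bridge disk for the same string, disjoint from $E$, with one crossing fewer. Once $E'$ misses $D$, the frontiers of $N(D)$ in $B$ and of $N(E')$ in $C$ are disjoint compressing disks.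
\end{remark}

\begin{lemma}\label{lem:add}
Let $\mathbf s$ be a trivial tangle in a ball $G$. Suppose that further properly embedded arcs cobound with arcs of $\partial G$ pairwise disjoint disks $\Lambda_j$ that miss $\mathbf s$. Then $\mathbf s$ together with the further arcs is a trivial tangle.
\end{lemma}

\begin{proof}
Fix bridge disks for $\mathbf s$. An isotopy of $G$ supported near $\bigcup\Lambda_j$, hence fixing $\mathbf s$, shrinks each $\Lambda_j$ within itself to a tiny half disk at a point of $\Lambda_j\cap\partial G$ that lies on no bridge disk of $\mathbf s$. After the isotopy the bridge disks of $\mathbf s$ miss the further arcs.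
\end{proof}

\subsection{Knotted arcs}

Let $a$ be an arc properly embedded in a ball $G$. Embed $G$ in $S^3$ and join the ends of $a$ by an arc in $\partial G$; the resulting knot type is the \emph{type} of $(G,a)$. The arc is \emph{unknotted} if its type is trivial, equivalently if $(G,a)\cong(D^2,0)\times[0,1]$. If a disk meeting $a$ once cuts $G$ into two balls, the type of $(G,a)$ is a connected sum of the types of the two pieces. A sphere meeting a knot $J$ in two points exhibits $J$ as a connected sum of the types of the arcs on its two sides, and every connected sum arises in this way. Since the genus of knots is additive, a connected sum is trivial only if both summands are. In particular: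
\begin{equation}\label{eq:summand}
\begin{minipage}{0.85\textwidth}
\emph{if a ball $G'$ meets an unknot, or an unknotted arc in a ball containing $G'$ in its interior, in a single properly embedded arc, then this arc is unknotted in $G'$.}
\end{minipage}
\end{equation}

The next lemma is the basic move in two innermost disk arguments below.

\begin{lemma}\label{lem:swap}
Let $J\subset S^3$ be a knot, $F$ a sphere with two punctures, and $P_0$ an unpunctured disk with $P_0\cap F=\partial P_0$. Then $\partial P_0$ bounds an unpunctured disk $F_0\subset F$, the sphere $F_0\cup P_0$ bounds a ball $H$ missing $J$, and an isotopy of $S^3$ supported near $H$ and fixing $J$ carries $F$ to $(F\setminus F_0)\cup P_0$.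
\end{lemma}

\begin{proof}
Each of the two disks of $F$ bounded by $\partial P_0$ forms a sphere with $P_0$, so by parity they have $0$ and $2$ punctures. The connected set $J$ misses the sphere $F_0\cup P_0$, so it misses one of the two balls; call it $H$. The open disk $F\setminus F_0$ misses the sphere and meets $J$, so it lies outside $H$. Push $F_0$ across $H$ to $P_0$.
\end{proof}

\subsection{Heegaard splittings}

A \emph{handlebody} is a $3$-manifold homeomorphic to $F\times[0,1]$ for a compact connected orientable surface $F$ with nonempty boundary. Handlebodies are irreducible: every embedded sphere bounds a ball. A \emph{disk curve} of a handlebody $H$ is a simple closed curve that is essential in $\partial H$ and bounds a disk in $H$; such a disk is \emph{essential}. A \emph{Heegaard splitting} $H_1\cup_\Sigma H_2$ of a closed $3$-manifold is a decomposition into two handlebodies with common boundary $\Sigma$. It is \emph{weakly reducible} if a disk curve of $H_1$ is disjoint from a disk curve of $H_2$, and \emph{strongly irreducible} otherwise. It is \emph{stabilized} if there are disks in $H_1$ and in $H_2$ whose boundaries cross in exactly one point. Waldhausen's theorem states that every Heegaard splitting of $S^3$ of positive genus is stabilized.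

\begin{lemma}\label{lem:band}
Let $H$ be a handlebody of genus at least $2$, let $D\subset H$ be a properly embedded disk, and let $c\subset\partial H$ be a simple closed curve crossing $\partial D$ exactly once. Then $\partial N(\partial D\cup c)$ is a disk curve of $H$ disjoint from $c$. Consequently a stabilized splitting of genus at least $2$ is weakly reducible.
\end{lemma}

\begin{proof}
The surface $N(\partial D\cup c)$ is a torus with one hole, and its complement in $\partial H$ has positive genus, so the boundary curve is essential. It bounds the disk made of two parallel copies of $D$ joined by a band along $c$. If disks $D\subset H_1$ and $E\subset H_2$ cross once, then $\partial N(\partial D\cup\partial E)$ is a disk curve on both sides, and two parallel copies of it are disjoint.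
\end{proof}

\subsection{Simple branched covers}

A homomorphism $\rho\colon\pi_1(S^3\setminus K)\to S_d$ is \emph{simple} if it sends meridians to transpositions. If its image is transitive, it defines a connected $d$-fold cover of $S^3\setminus K$, which completes to a \emph{branched cover} $\widehat M\to S^3$ by a closed orientable $3$-manifold. Over a small ball meeting $K$ in an unknotted arc, one component of the preimage maps by $(z,t)\mapsto(z^2,t)$ and the other $d-2$ components map homeomorphically. We write $\widehat X$ for the preimage of $X$. A compact surface $F$ with $j$ punctures, all in its interior, has $\chi(\widehat F)=d\chi(F)-j$.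

For $d=2$ we obtain the \emph{double branched cover} $\Sigma_2(K)$, and we write $\widetilde X$ for preimages. The same construction gives the double cover $\widetilde G$ of a ball $G$ branched along properly embedded arcs. It is unique: the monodromy factors through the first homology of the complement of the arcs, and this group is generated by meridians, since a loop bounds a singular disk in $G$ transverse to the arcs. Hence homeomorphisms of pairs lift, and the two lifts differ by the deck transformation.

\begin{lemma}\label{lem:lift}
Let $S$ be an $n$-bridge sphere of $K$. Then $\pi_1(S\setminus K)\to\pi_1(S^3\setminus K)$ is onto, and $\pi_1(S^3\setminus K)$ is generated by $n$ meridians. If $\rho$ is simple and transitive, then $\widehat B\cup_{\widehat S}\widehat C$ is a Heegaard splitting with $\chi(\widehat S)=2d-2n$, that is, of genus $n-d+1$.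
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:disjoint}, each of $B\setminus K$ and $C\setminus K$ deformation retracts to an $n$-punctured disk in $S\setminus K$. So $\pi_1(S\setminus K)$ maps onto both groups, hence onto $\pi_1(S^3\setminus K)$ by van Kampen's theorem. This map factors through $\pi_1(B\setminus K)$, which is generated by $n$ meridians. Therefore $\widehat S,\widehat B,\widehat C$ are connected, and $\widehat B$ and $\widehat C$ are products of a branched cover of $D^2$ with $[0,1]$.
\end{proof}

\begin{lemma}\label{lem:liftdisk}
Let $G$ be a ball with a trivial tangle of $n$ strings, and let $R\subset G$ be a properly embedded disk whose boundary separates $j$ endpoints of strings from the other $2n-j$. Suppose that $R$ is unpunctured and $j,\,2n-j\ge1$, or that $R$ has one puncture and $j,\,2n-j\ge2$. Then a component of $\widetilde R$ is an essential disk of $\widetilde G$.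
\end{lemma}

\begin{proof}
The disk $R$ cuts $G$ into two balls, and the boundary of each contains an even number of punctures; so $j$ has the parity of the number of punctures of $R$. If $R$ is unpunctured, it lifts to two disks. Each side of $\partial R$ in $\partial G$ contains a branch point, so its preimage is connected and has both lifts of $\partial R$ in its boundary. Thus each lift of $\partial R$ is non-separating in $\partial\widetilde G$. If $R$ has one puncture, then $\widetilde R$ is a disk and $j,\,2n-j$ are odd and at least $3$. The curve $\partial\widetilde R$ cuts $\partial\widetilde G$ into surfaces with one boundary curve and Euler characteristics $2-j$ and $2-(2n-j)$, both negative, so neither is a disk.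
\end{proof}

\section{Covers that certify an unperturbed position}\label{sec:covers}

\begin{proposition}\label{prop:perturbed}
Let $S$ be an $n$-bridge sphere of $K$, and let $\rho\colon\pi_1(S^3\setminus K)\to S_d$ be simple and transitive with $n>d$. If $\widehat B\cup_{\widehat S}\widehat C$ is strongly irreducible, then $S$ is unperturbed.
\end{proposition}

\begin{proof}
Let $(D,E)$ be a cancelling pair with $D\cap E=\{q\}$, and let $b=D\cap K$. A neighborhood of $D$ is a ball meeting $K$ in the unknotted arc $b$, with monodromy a transposition. So one component $D^*$ of the preimage of $D$ consists of two copies of $D$ glued along the ramification arc over $b$; it is a disk properly embedded in $\widehat B$. Define $E^*\subset\widehat C$ in the same way. The only point of $D^*$ over $q$ is the ramification point $\hat q$, and the same holds for $E^*$, so $\partial D^*\cap\partial E^*=\{\hat q\}$. Near $\hat q$ the two curves are the preimages under $z\mapsto z^2$ of two different rays from $0$, so they cross. The splitting is stabilized and has genus $n-d+1\ge2$, so it is weakly reducible by Lemma~\ref{lem:band}.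
\end{proof}

For $d=2$ this criterion is useless to us. The boundary of a compressing disk has punctures on both sides, so by Lemma~\ref{lem:liftdisk} disjoint compressing disks lift to disjoint essential disks, and a weakly reducible bridge sphere of $K$ lifts to a weakly reducible splitting of $\Sigma_2(K)$. We therefore compare an irregular cover of $K$ with the double cover of a different knot $L$, for which the same sphere $S$ is a bridge sphere with fewer bridges. By Lemma~\ref{lem:lift} one more bridge raises the genus of $\widehat S$ by one and one more sheet lowers it by one. If bridges and sheets are added in equal numbers, the genus is unchanged, and the next proposition says when the splitting itself is unchanged.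

\medskip
\noindent\textbf{Setting.} Let $L$ be a knot in $m$-bridge position with respect to $S=\partial B=\partial C$. Let $Q=Z\times[-1,1]$ be a ball with $Z$ a disk, $Q\cap S=Z\times0=Z$, $Q\cap B=Z\times[0,1]$ and $Q\cap L=x\times[-1,1]$ for an interior point $x$ of $Z$. Put $x_\pm=(x,\pm1)$, $P=\partial Q$, $A=S^3\setminus\operatorname{int}Q$ and $L_A=L\cap A$. The second coordinate of $Q$ is the \emph{level}. Base points are taken on $\partial Z$.

\begin{proposition}\label{prop:same}
In this setting let $K$ be a knot in $n$-bridge position with respect to $S$, disjoint from $\partial Z$, such that $L_A$ is a component of $K\cap A$. Let $\rho\colon\pi_1(S^3\setminus K)\to S_d$ be simple and transitive. Suppose that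
\begin{enumerate}
\item[(a)] $\rho(\pi_1(A\setminus K))$ preserves $\{1,2\}$; loops in $\pi_1(A\setminus K)$ that are meridians of $L_A$ exchange $1$ and $2$, and those that are meridians of other components of $K\cap A$ fix $1$ and $2$;
\item[(b)] $n-d=m-2$.
\end{enumerate}
Then $(\widehat M;\widehat B,\widehat C)\cong(\Sigma_2(L);\widetilde B,\widetilde C)$.
\end{proposition}

\begin{proof}
By (a) the sheets $1$ and $2$ form a component $A^{12}$ of $\widehat A$, which is the double cover of $A$ branched along $L_A$ only. By uniqueness of this cover we identify $A^{12}$ with the preimage $\widetilde A\subset\Sigma_2(L)$, compatibly with the projections to $A$. So $A^{12}$ meets $\widehat S,\widehat B,\widehat C$ and $\widetilde S,\widetilde B,\widetilde C$ in the same sets. In $\Sigma_2(L)$ the complement of $\widetilde A$ is $\widetilde Q=\widetilde Z\times[-1,1]$, where $\widetilde Z$ is a disk; it is cut by the disk $\widetilde Z\times0$ into two balls. We show that $W=\overline{\widehat M\setminus A^{12}}$ has the same structure.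

The boundary $P^{12}$ of $A^{12}$ is the double cover of $P$ branched at $x_+$ and $x_-$. The circle $S\cap P=\partial Z$ cuts $P$ into two disks, each containing one of these points. So $P^{12}\cap\widehat B$ and $P^{12}\cap\widehat C$ are disks $P'$ and $P''$ with common boundary a single circle $\zeta=P^{12}\cap\widehat S$. The surface $\widehat S\cap A^{12}$ is the double cover of the disk $S\setminus\operatorname{int}Z$ branched at the $2m-1$ points of $L\cap S$ other than $x$, so its Euler characteristic is $3-2m$. Let $\Psi=\widehat S\cap W$. Its boundary is $\zeta$, and since $\widehat S$ is connected every component of $\Psi$ meets $\zeta$; so $\Psi$ is connected. By (b), $\chi(\widehat S)=2d-2n=4-2m$, hence $\chi(\Psi)=(4-2m)-(3-2m)=1$ and $\Psi$ is a disk.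

The compact manifold $\widehat B\cap W$ has as boundary the sphere $P'\cup\Psi$. It has no closed component because $\widehat M$ is connected, so it is connected. Push the sphere slightly into $\widehat B\cap W$. It lies in the interior of the handlebody $\widehat B$ and so bounds a ball there. The ball cannot be the side containing $\partial\widehat B$, so $\widehat B\cap W$ is a ball. The same argument with $P''$ shows that $\widehat C\cap W$ is a ball. The identity of $A^{12}$ now extends first to a homeomorphism $\Psi\to\widetilde Z\times0$ and then over the two balls.
\end{proof}

We need a supply of knots $K$ and representations $\rho$ as in the proposition. View $Z$ as a rectangle, call a segment of its midline through $x$ the \emph{row}, and draw tangles in $Q$ by projecting to the plane $(\text{row})\times(\text{level})$. A \emph{column} is a braid of three half twists, all in the same sense, between two strands at adjacent points of the row, placed in the levels $[-\frac12,0]$. A column exchanges its two strands.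

\begin{lemma}\label{lem:below}
In the setting above, with $m\ge2$, let $K$ be a knot that agrees with $L$ in $C\setminus Q$. Suppose that $K\cap(Z\times[-\frac12,0])$ is a braid on points of the row, and that $K\cap(Z\times[-1,-\frac12])$ consists of $x\times[-1,-\frac12]$ and of $\nu$ minima that cut off disjoint vertical disks below segments of the row not containing $x$. Then $K\cap C$ is a trivial tangle with $m+\nu$ strings, and there is a compressing disk $E\subset C\setminus K$ with $\partial E\cap Z=\emptyset$.
\end{lemma}

\begin{proof}
The braid is the trace of the marked points under an isotopy $h_t$ of $Z$, $t\in[-\frac12,0]$, fixed on $\partial Z$, with $h_{-1/2}$ the identity. The map $(z,t)\mapsto(h_t^{-1}(z),t)$, extended by the identity, is a homeomorphism of $C$. It carries $K\cap C$ to the union of $L\cap C$ and $\nu$ arcs with disjoint vertical disks missing $L$. This is a trivial tangle by Lemma~\ref{lem:add}.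

Let $s$ be a string of $L\cap C$ not ending at $x$, with a bridge disk $D_s$ for the tangle $L\cap C$; then $x\notin D_s$. Identify a neighborhood of $Z\times[-1,0]$ in $C$ with the lower half of the unit ball in $\mathbb R^3$, so that $x$ is the origin, $S$ meets it in the flat face and $L$ in the vertical radius. The compact set $Z\times[-1,0]$ misses the hemisphere. So a radial homeomorphism $\varphi$ of the half ball, fixed on the hemisphere, carries $Z\times[-1,0]$ into a neighborhood of $x$ that misses $D_s$. Extended by the identity, $\varphi$ preserves every string of $L\cap C$. Hence $\varphi^{-1}(D_s)$ is a bridge disk of $s$ disjoint from $Q$, and it meets $K$ exactly in $s$. The frontier $E$ of a small neighborhood of it misses $K$ and $Q$, and $\partial E$ separates two punctures from the others.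
\end{proof}

\noindent\textbf{Colorings.} The \emph{front face} of $Q$ is the product of the front edge of $Z$ with $[-1,1]$. It is a disk in $P$ missing $K$, and it serves as a base point. The Wirtinger presentation of $\pi_1(Q\setminus K)$ has one generator for each arc of the diagram, the loop that runs from the front face straight back to the arc and around it, and one relation for each crossing, saying that the generators of the two under-arcs are conjugate by the generator of the over-arc or its inverse. So a homomorphism to $S_d$ is defined by a \emph{coloring}: an assignment of transpositions to arcs such that at each crossing with over-arc $\tau'$ the under-arcs are $\tau$ and $\tau'\tau\tau'$. Orientations play no role because transpositions are involutions.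

Let $\tau=(i\ j)$, $\tau'=(j\ k)$ and $\tau''=(i\ k)$; conjugating one of them by a second gives the third. Enter a column from above with the colors $(\tau,\tau')$, read from left to right. According to the sense of the twists, the colors below the successive crossings are
\[
(\tau'',\tau),\ (\tau',\tau''),\ (\tau,\tau')\qquad\text{or}\qquad(\tau',\tau''),\ (\tau'',\tau),\ (\tau,\tau').
\]
So \emph{a column whose upper ends are colored by two distinct non-commuting transpositions has the same colors, in the same order, at its lower ends}.

Finally suppose that $K$ meets $P$ only in points of the row at levels $\pm1$. The generators of the arcs ending there can be taken in $P$, and they generate $\pi_1(P\setminus K)$. By van Kampen's theorem, a coloring and a homomorphism on $\pi_1(A\setminus K)$ that agree on these loops define $\rho$ on $\pi_1(S^3\setminus K)$.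

\begin{example}[the sum with a trefoil]\label{ex:trefoil}
Let $m\ge3$ and assume that $\widetilde B\cup_{\widetilde S}\widetilde C$ is a strongly irreducible splitting of $\Sigma_2(L)$. Mark points $x,y_1,y_2$ on the row. Replace $x\times[-1,1]$ by the following tangle in $Q$: above level $0$, the arc $x\times[0,1]$ and a maximum joining $y_1$ to $y_2$; in the levels $[-\frac12,0]$, a column between $x$ and $y_1$ and a vertical arc at $y_2$; below, a vertical arc at $x$ and a minimum joining $y_1$ to $y_2$. Starting at $x_+$ we go down the column to $y_1$, through the minimum, up at $y_2$, through the maximum, and down the column to $x_-$. So the tangle is one arc, knotted as a trefoil, and the new knot $K_0$ is a connected sum of $L$ and a trefoil.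

The sphere $S$ is an $(m+1)$-bridge sphere of $K_0$, by Lemma~\ref{lem:add} above $S$ and Lemma~\ref{lem:below} below. It is weakly reducible: the frontier $D$ of a neighborhood of the disk under the maximum has $\partial D\subset Z$, so $D$ misses the disk $E$ of Lemma~\ref{lem:below}. Send all meridians of $L_A$ to $(1\ 2)$, and at level $0$ color $x$ by $(1\ 2)$ and $y_1,y_2$ by $(2\ 3)$. The column preserves the colors, so the minimum and the maximum are consistently colored and both ends $x_\pm$ have color $(1\ 2)$. This defines $\rho$ onto $S_3$, with $n-d=(m+1)-3=m-2$. By Propositions~\ref{prop:same} and~\ref{prop:perturbed}, $S$ is unperturbed for $K_0$.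

One sees directly why weak reducibility does not lift. The preimage of $Z$ has $\chi=3-3=0$; it is an annulus with one boundary curve $\zeta$ in sheets $1,2$ and one in sheet $3$, and the latter is capped off by the copy of the disk $S\setminus\operatorname{int}Z$ in sheet $3$. This is the disk $\Psi$. All lifts of $\partial D$ lie in $\Psi$, so they are inessential in $\widehat S$.

If $L$ has a second bridge sphere $S'$ with $m-1$ bridges that meets $Q$ in the same disk $Z$, then $S'$ is an $m$-bridge sphere of $K_0$, and the position given by $S$ is non-minimal.
\end{example}

The example has every property in Theorem~\ref{thm:main} except primeness, provided that $L$, $S$ and $S'$ exist. We construct them first.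

\section{Twisting along a busting curve}\label{sec:twist}

Let $i(\gamma,c)$ denote the geometric intersection number, the least number of intersection points of closed curves homotopic to $\gamma$ and $c$. A simple closed curve $c\subset\partial H$ is \emph{busting} for the handlebody $H$ if $i(\gamma,c)>0$ for every disk curve $\gamma$ of $H$. Equivalently, no essential disk has boundary disjoint from $c$. Let $t_c$ be a Dehn twist along $c$.

\begin{proposition}\label{prop:twist}
Let $\Sigma$ be a closed orientable surface of genus at least $2$, identified with $\partial H_1$ and $\partial H_2$ for handlebodies $H_1,H_2$ with sets of disk curves $\mathcal D_1,\mathcal D_2$. Let $c\subset\Sigma$ be busting for $H_1$ and for $H_2$. Then for all but finitely many integers $k$, no curve of $\mathcal D_1$ is disjoint from or equal to, up to isotopy, a curve of $t_c^k(\mathcal D_2)$. That is, the Heegaard splitting obtained by regluing with $t_c^k$ is strongly irreducible.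
\end{proposition}

Some hypothesis on $c$ is needed: if $c\in\mathcal D_2$, then $t_c$ extends over $H_2$ and regluing changes nothing. On a torus the analogous statement is immediate, since each solid torus has one disk curve and the curves $t_c^k(\delta)$ have different slopes. In higher genus there are infinitely many disk curves, and the point is to show that they all wind around $c$ by about the same amount. We first define this amount.

Fix an orientation and a hyperbolic metric on $\Sigma$, with universal cover $\mathbb H^2$. We recall that an essential simple closed curve is isotopic to a unique simple closed geodesic, that two distinct such geodesics meet in $i(\cdot,\cdot)$ points, and that two lifts of closed geodesics with a common endpoint in $\partial\mathbb H^2$ coincide. A busting curve is essential, so we take $c$ geodesic. A \emph{lift} of an essential simple closed curve means a lift of its geodesic.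

Let $\ell$ be a lift of $c$. Call one side of $\ell$ \emph{upper} and the other \emph{lower}; together with the orientation this determines the direction ``to the right'' along $\ell$. Let $g$ be the generator of the stabilizer of $\ell$ that translates to the right, and parametrize $\ell$ by $\mathbb R$, proportionally to length, so that $g$ acts by $x\mapsto x+1$. Orthogonal projection to $\ell$ identifies each of the two intervals of $\partial\mathbb H^2\setminus\partial\ell$ with $\mathbb R$. For a geodesic $\alpha$ crossing $\ell$, with upper and lower endpoints $\alpha^+,\alpha^-\in\mathbb R$, put
\[
\operatorname{tw}_\ell(\alpha)=\alpha^+-\alpha^- .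
\]
Interchanging the names of the sides reverses the direction of $\ell$ and replaces $(\alpha^+,\alpha^-)$ by $(-\alpha^-,-\alpha^+)$, so the number does not depend on this choice. Hence $\operatorname{tw}_{h\ell}(h\alpha)=\operatorname{tw}_\ell(\alpha)$ for every deck transformation $h$. Reversing the orientation of $\Sigma$ changes its sign. If $i(\gamma,c)>0$, let $\operatorname{tw}(\gamma)\subset\mathbb R$ be the nonempty set of all numbers $\operatorname{tw}_\ell(\alpha)$ with $\alpha$ a lift of $\gamma$ crossing a lift $\ell$ of $c$. All lifts of $c$ are equivalent under the deck group, so every value is attained at any given $\ell$.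

For geodesics $\alpha,\beta$ crossing $\ell$ put $\mu=\alpha^+-\beta^+$ and $\nu=\alpha^--\beta^-$, so that $\operatorname{tw}_\ell(\alpha)-\operatorname{tw}_\ell(\beta)=\mu-\nu$. For a lift $\ell'\ne\ell$ of $c$ let $\Pi(\ell')$ be the half plane bounded by $\ell'$ that does not contain $\ell$.

\begin{lemma}\label{lem:abc}
\begin{enumerate}
\item[(a)] If $\alpha$ and $g^k\beta$ have no common endpoint, they meet if and only if $k$ lies strictly between $\mu$ and $\nu$.
\item[(b)] The point $g^k\beta\cap\ell$ lies to the right of $\alpha\cap\ell$ if and only if $k>(\mu+\nu)/2$.
\item[(c)] $\Pi(\ell')\cap g\Pi(\ell')=\emptyset$, and the ideal interval of $\Pi(\ell')$ has length at most $1$.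
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The endpoints of $g^k\beta$ are $\beta^\pm+k$, and the two geodesics meet if and only if their endpoints link, that is, $(\mu-k)(\nu-k)<0$.

(b) The rotation by $\pi$ about $\alpha\cap\ell$ preserves $\ell$ and exchanges the endpoints of $\alpha$, so $\alpha$ crosses $\ell$ at $(\alpha^++\alpha^-)/2$. Likewise $g^k\beta$ crosses at $(\beta^++\beta^-)/2+k$.

(c) Since $\ell'$ and $\ell$ are disjoint and have no common endpoint, the ideal interval of $\Pi(\ell')$ is a compact interval $[x_1,x_2]$ on one side, and that of $g\Pi(\ell')$ is $[x_1+1,x_2+1]$. The lifts $\ell'$ and $g\ell'$ are distinct, hence disjoint, and neither half plane contains $\ell$; so the half planes are nested or disjoint. The two intervals are not nested, so the half planes are disjoint and $x_2\le x_1+1$.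
\end{proof}

\begin{lemma}\label{lem:one}
If $\gamma$ and $\gamma'$ are disjoint or equal up to isotopy and both have positive intersection number with $c$, then every value of $\operatorname{tw}(\gamma)$ differs from every value of $\operatorname{tw}(\gamma')$ by at most $1$.
\end{lemma}

\begin{proof}
Realize both values at the same $\ell$ by lifts $\alpha,\beta$. Each $g^k\beta$ is disjoint from or equal to $\alpha$. If some $g^k\beta$ shares an endpoint with $\alpha$, they coincide and $\mu=\nu$. Otherwise Lemma~\ref{lem:abc}(a) shows that no integer lies strictly between $\mu$ and $\nu$.
\end{proof}

\begin{lemma}\label{lem:two}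
There is a sign $\epsilon=\pm1$ such that for all $\gamma$ with $i(\gamma,c)>0$, all $k$ and all $s\in\operatorname{tw}(\gamma)$, some value of $\operatorname{tw}(t_c^k\gamma)$ differs from $s+\epsilon k$ by at most $2$.
\end{lemma}

\begin{proof}
Let $t_c$ be supported in an annulus $N(c)$, whose preimage is a union of strips around the lifts of $c$. Fix $\ell$, and let $R_-$ and $R_+$ be the components of the complement of the open strips that are adjacent to the strip of $\ell$ from below and from above. Let $\tilde t$ be the lift of $t_c^k$ that is the identity on $R_-$. On the strip of $\ell$ it shears the upper edge by $\epsilon k$ periods, where $\epsilon$ depends only on the direction of the twist. On $R_+$ it is a deck transformation, so it equals $g^{\epsilon k}$ there.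

Let $s=\operatorname{tw}_\ell(\alpha)$, and let $h$ generate the stabilizer of $\alpha$. The curve $\tilde t(\alpha)$ is invariant under the deck transformation $\tilde th\tilde t^{-1}$, with compact quotient, so its ends converge to the endpoints of a lift $\alpha'$ of $t_c^k\gamma$. The geodesic $\alpha$ crosses all $h^j\ell$, so below $\ell$ it crosses a first lift $\ell_-$, and above $\ell$ a first lift $\ell_+$. Their strips are adjacent to $R_-$ and $R_+$. Let $\Pi'\supset\Pi(\ell_-)$ be the region beyond the edge of the strip of $\ell_-$ that lies in $R_-$; it has the same ideal interval as $\Pi(\ell_-)$. The homeomorphism $\tilde t$ fixes $R_-$ pointwise, so it preserves $\Pi'$. The lower end of $\alpha$ lies in $\Pi'$, so one endpoint of $\alpha'$ lies in the ideal interval of $\Pi(\ell_-)$, as does $\alpha^-$. The same argument for $g^{-\epsilon k}\tilde t$, which fixes $R_+$ pointwise, shows that the other endpoint of $\alpha'$ lies in the ideal interval of $g^{\epsilon k}\Pi(\ell_+)$, as does $\alpha^++\epsilon k$. So $\alpha'$ crosses $\ell$, and Lemma~\ref{lem:abc}(c) gives $|\alpha'^--\alpha^-|\le1$ and $|\alpha'^+-\alpha^+-\epsilon k|\le1$.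
\end{proof}

The handlebody enters only in the next lemma. If a disk curve $\gamma$ winds around $c$ much more than $\gamma_0$, then $\gamma$ runs into $\gamma_0$ immediately after crossing $c$. Surgery of the disk bounded by $\gamma_0$ along an outermost arc then produces a disk curve that meets $c$ fewer times than $\gamma_0$.

\begin{lemma}\label{lem:three}
Let $c$ be busting for $H$, where $\partial H=\Sigma$, and let $\gamma_0$ be a disk curve of $H$ minimizing $n_0=i(\gamma_0,c)$. Then for every disk curve $\gamma$ of $H$, every value of $\operatorname{tw}(\gamma)$ differs from every value of $\operatorname{tw}(\gamma_0)$ by at most $10$.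
\end{lemma}

\begin{proof}
We have $n_0\ge1$ because $c$ is busting, and $n_0\neq1$ because otherwise Lemma~\ref{lem:band} gives a disk curve disjoint from $c$. So $n_0\ge2$.

Suppose the statement fails for $\gamma$. By Lemma~\ref{lem:one} each of the sets $\operatorname{tw}(\gamma)$ and $\operatorname{tw}(\gamma_0)$ has diameter at most $1$. After reversing the orientation of $\Sigma$ if necessary, we thus have $\mu-\nu>8$ for all lifts $\alpha$ of $\gamma$ and $\beta$ of $\gamma_0$ crossing a common lift of $c$. By Lemma~\ref{lem:one} again, the geodesics $\gamma$ and $\gamma_0$ are distinct and intersect.

\emph{General position.} Around each point of $c\cap\gamma\cap\gamma_0$ take a small disk meeting each curve in one arc, and replace the arc of $c$ by an arc with the same ends that crosses each of the other two once and misses the center. We keep the name $c$ for the new curve, and we keep $g$ and the coordinates at infinity. The lifts of $c$ are still disjoint lines with the same endpoints, and each meets a lift of $\gamma$ or $\gamma_0$ at most once, exactly when it did before. Crossings change their order along a lift of $c$ only if they coincided before, so Lemma~\ref{lem:abc}(b) persists for $k\ne(\mu+\nu)/2$. The proof that $\Pi(\ell')\cap g\Pi(\ell')=\emptyset$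 is unchanged.

\emph{Surgery.} Let $D,D_0\subset H$ be disks bounded by $\gamma,\gamma_0$; circles of $D\cap D_0$ are removed by exchanging innermost subdisks. An outermost arc $\xi$ of $D\cap D_0$ in $D$ cuts off a disk with boundary $\xi\cup\eta$, where $\eta\subset\gamma$ is an arc from $z_0$ to $z_1$ whose interior misses $\gamma_0$. The arc $\xi$ cuts $D_0$ into two disks meeting $\gamma_0$ in arcs $\eta',\eta''$. The curves $\delta'=\eta\cup\eta'$ and $\delta''=\eta\cup\eta''$ bound embedded disks in $H$. Neither is null-homotopic in $\Sigma$, since otherwise a lift of $\gamma$ and a lift of $\gamma_0$ would meet twice. So both are disk curves. With $h=|\eta\cap c|$ we obtain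
\begin{equation}\label{eq:count}
h+|\eta'\cap c|\ge n_0,\qquad h+|\eta''\cap c|\ge n_0,\qquad |\eta'\cap c|+|\eta''\cap c|=n_0 .
\end{equation}
In particular $2h\ge n_0$, so $h\ge1$.

\emph{A triangle.} Let $\tilde\eta\subset\alpha$ be a lift of $\eta$ from $\tilde z_0$ to $\tilde z_1$, crossing lifts $\ell_1,\dots,\ell_h$ of $c$ in this order. Take $\ell=\ell_1$, and name the sides so that $\tilde\eta$ crosses $\ell_1$ upward. Let $\beta_1$ be a lift of $\gamma_0$ crossing $\ell_1$, and form $\mu,\nu$ for the pair $\alpha,\beta_1$. The open interval $J=((\mu+\nu)/2,\mu)$ has length greater than $4$. For an integer $k\in J$ the lift $\beta=g^k\beta_1$ crosses $\ell_1$ to the right of $\alpha$, while $\beta^+<\alpha^+$. So $\beta$ crosses $\alpha$ at a point $y$ above $\ell_1$, and $\alpha,\beta,\ell_1$ bound a compact triangle. The interior of $\tilde\eta$ contains $\alpha\cap\ell_1$ and misses all lifts of $\gamma_0$, so $y$ is $\tilde z_1$ or lies beyond it.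

\emph{We have $h=1$.} Suppose $h\ge2$. Then $\ell_2$ enters the triangle through its side on $\alpha$. It cannot leave through $\ell_1$, nor again through $\alpha$, so it crosses $\beta$. Apply this to $k$ and $k+1$, both in $J$. Then $g\beta$ crosses $\ell_2$, and it crosses $g\ell_2$ because $\beta$ crosses $\ell_2$. Both lines lie above $\ell_1$ and are crossed once, so the upper end of $g\beta$ lies in $\Pi(\ell_2)\cap g\Pi(\ell_2)=\emptyset$, a contradiction.

\emph{A better disk curve.} Let $\beta'$ be the lift of $\gamma_0$ through $\tilde z_1$. If $y=\tilde z_1$, then $\beta'=\beta$. Otherwise $\beta'$ enters the triangle at $\tilde z_1$; it is disjoint from $\beta$ and meets $\alpha$ once, so it leaves through $\ell_1$. In both cases $\alpha,\beta',\ell_1$ bound a triangle whose side on $\alpha$ lies in $\tilde\eta$. No lift of $c$ other than $\ell_1$ crosses the side on $\beta'$, for it would have to leave through $\tilde\eta$, and $h=1$. Name $\eta',\eta''$ so that the lift of $\eta'$ starting at $\tilde z_1$ runs along $\beta'$ toward $\ell_1$. By \eqref{eq:count}, $|\eta'\cap c|\ge n_0-1\ge1$, so this lift reaches $\ell_1$. Thus a lift of $\delta'$ crosses $\ell_1$ upward along $\tilde\eta$, turns at $\tilde z_1$, and crosses $\ell_1$ downward,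 meeting no other lift of $c$ in between. Replace this part of $\delta'$ by the projection of a path running parallel to $\ell_1$ just below it. The new closed curve is homotopic to $\delta'$ and shows that $i(\delta',c)\le1+|\eta'\cap c|-2\le n_0-1$. This contradicts the choice of $\gamma_0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:twist}]
Let $\gamma_0\in\mathcal D_1$ and $\delta_0\in\mathcal D_2$ minimize the intersection number with $c$, and fix $s_1\in\operatorname{tw}(\gamma_0)$, $s_2\in\operatorname{tw}(\delta_0)$. Suppose that $\gamma\in\mathcal D_1$ and $t_c^k\delta$, with $\delta\in\mathcal D_2$, are disjoint or equal up to isotopy. Take $s\in\operatorname{tw}(\gamma)$ and $s'\in\operatorname{tw}(\delta)$. Lemmas~\ref{lem:one} and~\ref{lem:two} give $|s-s'-\epsilon k|\le3$, and Lemma~\ref{lem:three} gives $|s-s_1|\le10$ and $|s'-s_2|\le10$. Hence $|k|\le|s_1-s_2|+23$.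
\end{proof}

\section{Busting curves from shadows}\label{sec:busting}

Our handlebodies are double branched covers of trivial tangles, and the busting curve is the preimage of a curve $c$ on the boundary sphere. The first lemma reads the busting property off the order in which $c$ crosses the shadows. The second builds complicated trivial tangles from simple ones and keeps track of this order.

\begin{lemma}\label{lem:graph}
Let $s_1,\dots,s_n$, $n\ge3$, be a trivial tangle in a ball $G$ with disjoint bridge disks $D_i$ and shadows $\sigma_i$. Let $c\subset\partial G$ be a simple closed curve missing the endpoints and transverse to the shadows, such that no arc of $c\setminus\bigcup\sigma_i$ has both ends on the same shadow. Let $\Gamma$ be the graph on $\{1,\dots,n\}$ in which $i$ and $j$ are joined if some arc of $c\setminus\bigcup\sigma_i$ runs from $\sigma_i$ to $\sigma_j$. If $\Gamma$ is connected and remains connected after the removal of any one vertex, then no essential disk of $\widetilde G$ has boundary disjoint from $\tilde c$.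
\end{lemma}

\begin{proof}
The preimage $\widetilde D_i$ is a disk, made of two copies of $D_i$ glued along $s_i$. Cutting $G$ along $\bigcup D_i$ gives a ball in whose boundary each $D_i$ leaves one disk $V_i$, the union of its two sides; call it a \emph{scar}. The cover is trivial over this ball, so cutting $\widetilde G$ along $\bigcup\widetilde D_i$ gives two copies of it, and the two sides of $\widetilde D_i$ are the scars $V_i$ of the two copies. On the boundary of each copy, $\tilde c$ appears as a family of arcs joining the scars in the pattern $\Gamma$; there are no closed components, since $c$ meets the shadows.

Among essential disks $E$ with $\partial E\cap\tilde c=\emptyset$ choose one with $|\partial E\cap\bigcup\widetilde D_i|$ minimal, and remove the circles of $E\cap\bigcup\widetilde D_i$ by exchanging innermost subdisks. Suppose first that $E$ misses $\bigcup\widetilde D_i$. Then it lies in one of the balls. Since $\Gamma$ is connected, the scars and arcs form a connected set missing $\partial E$, so $\partial E$ bounds a disk without scars in the boundary of the ball. This disk lies in $\partial\widetilde G$, so $E$ is inessential, a contradiction.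

Otherwise an outermost subdisk of $E$ lies in one ball, and its boundary is the union of an arc in a scar $V_i$ and an arc $\varepsilon\subset\partial E$ with both ends on $V_i$ and interior off the scars. The set $V_i\cup\varepsilon$ cuts the boundary sphere of the ball into two disks. Since $\Gamma$ minus the vertex $i$ is connected, all other scars lie in one of them; let $Y_0$ be the other. No arc of $\tilde c$ meets $Y_0$, because it cannot cross $\varepsilon$ and so would have both ends on $V_i$. Among the arcs of $\partial E\cap Y_0$, which include $\varepsilon$, take one that cuts off together with an arc of $\partial V_i$ a subdisk whose interior misses $\partial E$. Pushing $\partial E$ across this subdisk reduces $|\partial E\cap\bigcup\widetilde D_i|$ by two and keeps $\partial E$ off $\tilde c$, a contradiction.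
\end{proof}

If $\Gamma$ is disconnected the conclusion fails: a curve on the boundary of one ball that misses the scars and arcs and has scars on both sides bounds a disk, and it is non-separating in $\partial\widetilde G$ because the other ball connects its two sides.

A \emph{cylinder tangle} is a trivial tangle in $D^2\times[0,1]$ with all endpoints in the interiors of the top $D^2\times1$ and the bottom $D^2\times0$, together with disjoint bridge disks whose shadows meet the side annulus $\partial D^2\times[0,1]$ in finitely many vertical arcs $\{\theta\}\times[0,1]$. Listing the names of the strings in the order of the angles gives its \emph{cyclic word}. It is the order in which the core of the side annulus crosses the shadows. Vertical strings form a cylinder tangle, with the disks used in the proof of Lemma~\ref{lem:disjoint}. A cylinder tangle can be \emph{stretched}: attach $D^2\times[-1,0]$ at the bottom, extend the strings vertically, and extend each bridge disk by the product of its intersection with the bottom and $[-1,0]$. The result is a cylinder tangle, homeomorphic to the old one, with the same cyclic word. The same can be done at the top.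

\begin{lemma}\label{lem:replace}
Let $u,s_1,\dots,s_m$ be a trivial tangle in a ball $\Lambda$ with disjoint bridge disks $D_u,D_1,\dots,D_m$ and let $\sigma_u$ be the shadow of $u$. Identify a tube $N(u)$, disjoint from the $D_i$, with $D^2\times[0,1]$ so that the end disks lie in $\partial\Lambda$ and $D_u\cap N(u)$ is the product of the radius at angle $\theta_0$ with $[0,1]$. Replace $u$ by a cylinder tangle $R\subset N(u)$ whose vertical arcs lie at angles $\theta_0<\theta_1<\dots<\theta_j<\theta_0+2\pi$, and let $w$ be the word obtained by cutting the cyclic word of $R$ at $\theta_0$. Then the new tangle is trivial. It has disjoint bridge disks, among them $D_1,\dots,D_m$, with the following property: a simple closed curve $c\subset\partial\Lambda$ that misses the end disks and is transverse to the old shadows crosses the new shadows in the cyclic order obtained from the old one by replacing each letter $u$ by $w$ or by its reverse.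
\end{lemma}

\begin{proof}
The ball $G=N(u)\cup N(D_u)$ misses the $D_i$, and $G\cap\partial\Lambda$ is the union of the end disks and a strip along $\sigma_u$. The closure of $\partial G$ minus the end disks is an annulus. Identify it with $\partial D^2\times[0,1]$ so that the strip is the part near the angle $\theta_0$ and the shadows of $R$ are still the vertical arcs at $\theta_1,\dots,\theta_j$. The bridge disks of $R$ in $N(u)$ are bridge disks in $G$. An isotopy of the circle $\partial D^2$ moves $\theta_1,\dots,\theta_j$ in the increasing direction until they are all close to $\theta_0+2\pi$; it preserves their order. Perform it on every level of the annulus, and taper it off in collars of the boundaries of the end disks that contain no endpoint of $R$. This isotopy of $\partial G$ extends to an isotopy of $G$ supported near the annulus and the collars, away from $R$. It carries the bridge disks of $R$ to disjoint bridge disks in $G$ whose shadows lie in $G\cap\partial\Lambda$ and run along the strip as $j$ parallel arcs in the order $w$. The curve $c$ meets $G$ only where it runs across the strip.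
\end{proof}

\section{The knots $L_k$}\label{sec:L}

We want a knot with a $5$-bridge sphere $S$ and a $4$-bridge sphere $S'$ sharing a disk $\Delta$, such that both remain bridge spheres when we twist along $\partial\Delta$. For this we build a cylinder tangle $T$ with five strings, five top ends and five bottom ends, having a middle level with only three punctures that cuts it into two trivial tangles with four strings. Gluing top to bottom gives a knot in a solid torus, and neither bridge sphere depends on how many twists are used in the gluing. The shadows of $T$ must be complicated enough for Lemma~\ref{lem:graph}.

\subsection{The tangles}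

Let $\Theta$ be a ball with $\partial\Theta=\mathbb R^2\cup\infty$, containing a trivial tangle with strings $a,b,v$, disjoint bridge disks and shadows
\[
\sigma_a=\{0\}\times[-2,0],\qquad\sigma_b=\{2\}\times[0,2],\qquad\sigma_v=\{1\}\times[-\tfrac72,-\tfrac52].
\]
Let $\omega$ be the polygonal arc with successive vertices
\[
(0,0),\ (0,1),\ (3,1),\ (3,-3),\ (-1,-3),\ (-1,-1),\ (2,-1),\ (2,0);
\]
see Figure~\ref{fig:omega}. It is simple. It starts at the upper endpoint of $\sigma_a$, crosses $\sigma_b$ at $(2,1)$, $\sigma_v$ at $(1,-3)$ and $\sigma_a$ at $(0,-1)$, and ends at the lower endpoint of $\sigma_b$; at both ends it continues the shadow in a straight line. Let $\Omega=N(\omega)$. Going around $\partial\Omega$ we cross $\sigma_a$ behind the initial point, then $\sigma_b,\sigma_v,\sigma_a$ along one side of $\omega$, then $\sigma_b$ beyond the terminal point, and then $\sigma_a,\sigma_v,\sigma_b$ on the way back. The cyclic order is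
\begin{equation}\label{eq:word}
a,\ b,\ v,\ a,\ b,\ a,\ v,\ b .
\end{equation}
The eight cyclically consecutive pairs are $ab,bv,va,ab,ba,av,vb,ba$. So consecutive letters are distinct, and each of the unordered pairs $ab,bv,va$ occurs at least twice.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[dashed] (0,0)--(0,1)--(3,1)--(3,-3)--(-1,-3)--(-1,-1)--(2,-1)--(2,0);
\draw[very thick] (0,-2)--(0,0);
\draw[very thick] (2,0)--(2,2);
\draw[very thick] (1,-3.5)--(1,-2.5);
\foreach \p in {(0,0),(0,-2),(2,0),(2,2),(1,-2.5),(1,-3.5)} \fill \p circle (2pt);
\node[left] at (0,0) {$a_+$};
\node[left] at (0,-2) {$a_-$};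
\node[right] at (2,0) {$b_+$};
\node[left] at (2,2) {$b_-$};
\node[right] at (1,-2.5) {$v_1$};
\node[right] at (1,-3.5) {$v_2$};
\node[right] at (0,-1.5) {$\sigma_a$};
\node[right] at (2,1.5) {$\sigma_b$};
\node[left] at (1,-2.6) {$\sigma_v$};
\node[right] at (3,-1) {$\omega$};
\end{tikzpicture}
\caption{The shadows $\sigma_a,\sigma_b,\sigma_v$ of a trivial tangle with three strings (thick) and the arc $\omega$ (dashed). The boundary of a thin neighborhood of $\omega$ separates the endpoints $a_+,b_+$ from the other four and crosses the shadows in the cyclic order $a,b,v,a,b,a,v,b$.}
\label{fig:omega}
\end{figure}

Identify $\Theta$ with $D^2\times[0,1]$ so that an outer collar of $\partial\Omega$ becomes the side annulus, crossed vertically by the shadows. This gives two cylinder tangles.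
\begin{itemize}
\item The \emph{inner tangle} $\mathcal I$ has $\Omega$ as its top. It has top ends $a_+,b_+$, bottom ends $a_-,b_-,v_1,v_2$, and cyclic word \eqref{eq:word}.
\item The \emph{outer tangle} $\mathcal O$ is $\mathcal I$ turned upside down, with $a,b,v$ renamed $u,p,q$. It has bottom ends $u_-,p_-$, top ends $u_+,p_+,q_1,q_2$, and cyclic word $u,p,q,u,p,u,q,p$, read in a suitable direction.
\end{itemize}

Stretch $\mathcal O\subset D^2\times[0,1]$ downward to $D^2\times[-1,1]$. Let $N(u)$ be a tube around the extended string $u$ whose part in $D^2\times[-1,0]$ is a vertical cylinder. Identify $N(u)$ with $D^2\times[-1,1]$, extending the vertical product structure of the cylinder, so that the extended bridge disk of $u$ meets it in the product of a radius at angle $\theta_0$ with $[-1,1]$; this is possible because that disk is vertical in the lower half. Replace $u$ by $\mathcal I$ in the lower half of $N(u)$, rotated so that $\theta_0$ is none of its eight angles, and by the two strings $\{a_+,b_+\}\times[0,1]$ in the upper half. In other words, replace $u$ by a stretched copy of $\mathcal I$. Let $T$ denote the ball $D^2\times[-1,1]$ with the resulting tangle, let $X$ and $Y$ be its upper and lower halves, and let $c$ be the core of the side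 annulus of $T$. The strings of $T$ are $a,b,v,p,q$, with top ends $a_+,b_+,p_+,q_1,q_2$ and bottom ends $a_-,b_-,v_1,v_2,p_-$. We take them vertical near the top and the bottom.

\begin{lemma}\label{lem:T}
The tangle $T$ is trivial with five strings, and $X$ and $Y$ are trivial with four strings each. No essential disk of $\widetilde T$ has boundary disjoint from $\tilde c$.
\end{lemma}

\begin{proof}
Each of the three tangles arises as in Lemma~\ref{lem:replace}: $T$ from the stretched $\mathcal O$ by replacing $u$ with the stretched $\mathcal I$; $X$ from $\mathcal O$ by replacing $u$ with two vertical strings of the tube; $Y$ from two vertical strings by replacing one of them with $\mathcal I$. The numbers of strings are $2+3$, $2+2$ and $1+3$.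

By the same lemma, $c$ crosses the shadows of $T$ in the cyclic order obtained from $u,p,q,u,p,u,q,p$ by replacing each $u$ with $w$ or its reverse, where $w$ is \eqref{eq:word} cut open at one place. The first and last letters $w_1,w_8$ of $w$ are cyclically consecutive in \eqref{eq:word}, so $w_1\ne w_8$. Consecutive letters of the new cyclic sequence are distinct. In the graph $\Gamma$ of Lemma~\ref{lem:graph} we find the triangle $abv$, since cutting destroys only one consecutive pair of \eqref{eq:word}; the edge $pq$; the edges $pw_1$ and $pw_8$, from the cyclic segment $p,u,p$; and an edge from $q$ to $w_1$ or $w_8$, from the segment $q,u$. So $\Gamma$ is connected. If a vertex of the triangle is removed, the other two are joined, $p$ is joined to one of them because $w_1\ne w_8$, and $q$ is joined to $p$. If $p$ or $q$ is removed, the other is joined to the triangle. Lemma~\ref{lem:graph} applies.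
\end{proof}

\subsection{Closing up}

Let $\psi_0$ be a homeomorphism of $D^2$, the identity on $\partial D^2$, that maps the positions of the bottom ends to those of the top ends by
\[
a_-\mapsto b_+,\qquad b_-\mapsto p_+,\qquad p_-\mapsto q_1,\qquad v_1\mapsto q_2,\qquad v_2\mapsto a_+ .
\]
Let $\psi_k=\psi_0\circ t^{2k}$, where $t$ is a Dehn twist along a curve parallel to $\partial D^2$ enclosing the five bottom ends. Gluing $(z,-1)$ to $(\psi_k(z),1)$ turns $T$ into a solid torus $U$. Attach a solid torus $U'$ in which the closed curves $\{z\}\times[-1,1]/{\sim}$, $z\in\partial D^2$, bound disks. Let $\Delta\subset U$ be the image of the top and bottom of $T$. The meridians of $U'$ cross $\partial\Delta$ once, so $U\cup U'=S^3$ and $\partial\Delta$ is a longitude of $U'$.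

The strings close up to a knot $L_k\subset U$: run down $a$, $b$ and $p$, then along $q$ from $q_1$ to $q_2$, then along $v$ from $v_1$ to $v_2$, and arrive at $a_+$. On the way we cross $\Delta$ downward four times and upward once, at $q_2\sim v_1$. So $L_k$ has winding number $3$ in $U$; in particular it lies in no ball in $U$.

Choose a bicollar $\Delta\times[-2,3]\subset U$ of $\Delta=\Delta\times0$ in which $L_k$ is vertical, with $\Delta\times[0,3]$ a collar of the bottom of $Y$, $\Delta\times[-2,0]$ a collar of the top of $X$, and $\partial\Delta\times[-2,3]\subset\partial U$. From now on \emph{level} refers to this coordinate. Put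
\[
B=\Delta\times[0,3],\qquad S=\partial B,\qquad C=S^3\setminus\operatorname{int}B,\qquad S'=\partial Y .
\]
Both spheres meet $\operatorname{int}\Delta\times[-2,2]$ exactly in $\operatorname{int}\Delta\times0$.

\begin{lemma}\label{lem:spheres}
For every $k$, $S$ is a $5$-bridge sphere and $S'$ is a $4$-bridge sphere of $L_k$. Moreover $(C,C\cap L_k)\cong T$, by a homeomorphism taking the core of $\partial\Delta\times[0,3]$ to $c$.
\end{lemma}

\begin{proof}
Let $G$ be $X$ or $\overline{U\setminus B}$; in the second case $(G,G\cap L_k)$ is $T$ with a bottom collar removed, which is homeomorphic to $T$ by stretching. The ball $G$ meets $U'$ in its side annulus $A_G$, whose core is a longitude of $U'$. So $(U',A_G)\cong(D^2,\text{arc of }\partial D^2)\times S^1$, and $U'$ can be absorbed into a collar of $A_G$: there is a homeomorphism $G\cup U'\to G$ that is the identity on $L_k$ and on the top and bottom of $G$, and that takes $\overline{\partial U\setminus A_G}$ to $A_G$. Hence $S'$ separates $Y$ from a copy of $X$, and $S$ separates five vertical strings from a copy of $T$. Lemma~\ref{lem:T} finishes the proof.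
\end{proof}

We write $c$ also for the core of $\partial\Delta\times[0,3]\subset S$. It has five punctures on each side.

\begin{proposition}\label{prop:L}
For $|k|$ large, the genus $4$ Heegaard splitting $\widetilde B\cup_{\widetilde S}\widetilde C$ of $\Sigma_2(L_k)$ is strongly irreducible, and $L_k$ is nontrivial.
\end{proposition}

\begin{proof}
The genus is $5-2+1=4$ by Lemma~\ref{lem:lift}. Since $c$ encloses an odd number of punctures, $\tilde c$ is connected, and an annulus around $\tilde c$ covers an annulus around $c$ by $(\theta,h)\mapsto(2\theta,h)$. The twist $(\theta,h)\mapsto(\theta+2\pi h,h)$ covers $(\phi,h)\mapsto(\phi+4\pi h,h)$, so $t_c^2$ lifts to a Dehn twist $t_{\tilde c}$. This is why $\psi_k$ involves even powers.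

Identify $B$ with $D^2\times[0,3]$, with vertical strings at the positions of the bottom ends of $T$, and identify $C$ with $T$ as in Lemma~\ref{lem:spheres}. Then $(S^3,L_k)$ is obtained by a gluing $\varphi_k\colon\partial B\to\partial T$ that equals $\psi_k$ from $D^2\times0$ to the top of $T$ and is independent of $k$ elsewhere. The twisting curve of $t$ is isotopic to $c$ in the complement of the punctures. So $\varphi_k$ is isotopic to $\varphi_0\circ t_c^{\pm2k}$ relative to the punctures, with a fixed sign. Its lifts are isotopic to $\tilde\varphi_0\circ t_{\tilde c}^{\pm k}$ and to the composition of this map with the deck transformation, which extends over $\widetilde B$. Thus the splitting of $\Sigma_2(L_k)$ is obtained from that of $\Sigma_2(L_0)$ by regluing with the $k$-th power of a twist along $\tilde c$.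

The curve $\tilde c$ is busting for $\widetilde C=\widetilde T$ by Lemma~\ref{lem:T}. On the other side $\widetilde B=\widetilde\Delta\times[0,3]$, and $\tilde c$ is the core of $\partial\widetilde\Delta\times[0,3]$. Each component of $\partial\widetilde B\setminus\tilde c$ deformation retracts to $\widetilde\Delta\times0$ or $\widetilde\Delta\times3$, so it is $\pi_1$-injective in $\widetilde B$. A disk whose boundary misses $\tilde c$ therefore has null-homotopic boundary in $\partial\widetilde B$, and $\tilde c$ is busting for $\widetilde B$. Proposition~\ref{prop:twist} gives strong irreducibility for $|k|$ large. If such an $L_k$ were trivial, then $\Sigma_2(L_k)=S^3$, and the splitting would be stabilized by Waldhausen's theorem, hence weakly reducible by Lemma~\ref{lem:band}.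
\end{proof}

Fix such a $k$ and write $L=L_k$. For primeness we need to know that $L$ has no local knot inside the solid torus $U$. The busting property gives this as well.

\begin{lemma}\label{lem:local}
Every sphere $R\subset\operatorname{int}U$ meeting $L$ in two points bounds a ball in $U$ that meets $L$ in an unknotted arc.
\end{lemma}

\begin{proof}
Of the two balls bounded by $R$ in $S^3$ one contains $U'$; let $G\subset\operatorname{int}U$ be the other. Then $G\cap L$ is an arc. Make $R$ transverse to $\Delta$ with $R\cap\Delta\cap L=\emptyset$, and induct on the number of circles of $R\cap\Delta$. If there are none, $G$ misses $\Delta$ because $\partial\Delta$ lies outside $G$. So $G\subset\operatorname{int}T$ and $G\cap L$ is a subarc of one string. This string is unknotted in $T$, and \eqref{eq:summand} applies.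

\emph{Case 1: some circle bounds an unpunctured disk in $\Delta$.} An innermost circle in that disk bounds an unpunctured disk $P_0\subset\Delta$ with $P_0\cap R=\partial P_0$. Let $R_0\subset R$ and $H$ be as in Lemma~\ref{lem:swap}. One of the balls bounded by $R_0\cup P_0$ lies in $\operatorname{int}U$; it does not contain $L$, by the winding number, so it is $H$. The isotopy is thus supported in $\operatorname{int}U$, and it carries $R$ to a sphere which, pushed off $\Delta$ along $P_0$, has fewer circles. The induction hypothesis applies.

\emph{Case 2: there are circles, and none bounds an unpunctured disk in $\Delta$.} The circles cut off at least two innermost disks from $R$, so one of them, $R_0$, has at most one puncture. It is properly embedded in $T$, and $\partial R_0$ bounds in the top or the bottom of $T$ a disk with $j$ punctures, $1\le j\le5$; the other side of $\partial R_0$ in $\partial T$ has $10-j\ge5$ punctures. The preimage of $\partial R_0$ misses $\tilde c$, so by Lemma~\ref{lem:T} no component of $\widetilde R_0$ is essential. By Lemma~\ref{lem:liftdisk}, $R_0$ has one puncture and $j=1$.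

An innermost circle of $R\cap\Delta$ in this once-punctured disk bounds a disk $P_1\subset\Delta$ with $P_1\cap R=\partial P_1$, and $P_1$ has one puncture because we are in Case 2. By parity $\partial P_1$ cuts $R$ into once-punctured disks $R_1,R_2$. The spheres $R_i\cup P_1$, pushed off $\Delta$ along $P_1$, have fewer circles, so they bound balls $G_i\subset U$ meeting $L$ in unknotted arcs. If $P_1\subset G$, then $G=G_1\cup_{P_1}G_2$, and the type of $G\cap L$ is a sum of trivial types. Otherwise $P_1$ cuts the ball $S^3\setminus\operatorname{int}G$ into two balls. One contains $U'$, and the other is bounded by one of the two spheres, say $R_2\cup P_1$, so it is $G_2$. Then $G_1=G\cup_{R_2}G_2$, so the type of $G\cap L$ is a summand of the trivial type of $G_1\cap L$.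
\end{proof}

\section{The knots $K_r$}\label{sec:K}

Example~\ref{ex:trefoil} applies to $L$, $S$ and $S'$, and gives a composite knot. The sphere $P$ is a summing sphere there because the maximum joining $y_1$ to $y_2$ closes up inside $Q$. We now let this maximum leave $Q$ and run once around all five punctures of $\Delta$. It still has a vertical bridge disk inside the bicollar, so $S$ and $S'$ remain bridge spheres; and it closes up to a core of $U'$, so Lemma~\ref{lem:local} controls the tangle outside $Q$. Two things are lost. The compressing disk $D$ with boundary in $Z$ is gone, and the color $(2\ 3)$ of the new outer arc does not commute with the color $(1\ 2)$ of $L_A$ and does not satisfy condition (a) of Proposition~\ref{prop:same}. Both are repaired by inserting $r\ge1$ further columns between $x$ and $y_1$.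

\subsection{Construction}

Fix $r\ge1$. In $\operatorname{int}\Delta\setminus L$ take a simple closed curve $e'\cup\bar e$ parallel to $\partial\Delta$ and enclosing all five punctures, where $\bar e$ is a short arc with endpoints $y_1,y_2$ and $e'$ is the complementary arc. Let $\kappa\subset\Delta$ be an arc from a puncture $x$ to $y_1$, otherwise disjoint from $L$ and $e'\cup\bar e$. Let $Z=N(\kappa\cup\bar e)\subset\operatorname{int}\Delta$, a disk with $Z\cap L=\{x\}$, and take $\kappa\cup\bar e$ as the row. With $Q=Z\times[-1,1]$ we are in the setting of Section~\ref{sec:covers}, with $m=5$ for the sphere $S$ and with $m=4$ for the sphere $S'$. Mark $2r+3$ points on the row in the order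
\[
x,\ \ m^1_1,m^1_2,\ \ \dots,\ \ m^r_1,m^r_2,\ \ y_1,y_2 .
\]
Define $K=K_r=K_A\cup K_Q$ as follows (Figure~\ref{fig:KQ}).
\begin{itemize}
\item $K_A\subset A$ consists of $L_A$ and the arc $e_A=(\{y_1,y_2\}\times[1,\frac32])\cup(e'\times\frac32)$.
\item $K_Q\subset Q$ consists, above level $0$, of the vertical arcs $\{x,y_1,y_2\}\times[0,1]$ and of $r$ maxima, the $j$-th cutting off the disk $[m^j_1,m^j_2]\times[0,\frac12]$; in the levels $[-\frac12,0]$, of $r+1$ columns, between $x$ and $m^1_1$, between $m^j_2$ and $m^{j+1}_1$ for $1\le j<r$, and between $m^r_2$ and $y_1$, together with a vertical arc at $y_2$; below level $-\frac12$, of a vertical arc from position $x$ to $x_-$ and of $r+1$ minima with vertical disks, joining $m^j_1$ to $m^j_2$ for $1\le j\le r$ and $y_1$ to $y_2$.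
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.0]
\draw[gray] (-0.9,-2.8) rectangle (4.9,1.4);
\draw[dashed,gray] (-1.3,0)--(5.3,0);
\node[right] at (5.3,0) {$S$};
\foreach \x in {0,2} {
 \foreach \j in {0,1,2} {
  \draw[thick] ({\x+1},{-0.6*\j}) .. controls ({\x+1},{-0.6*\j-0.3}) and ({\x},{-0.6*\j-0.3}) .. ({\x},{-0.6*\j-0.6});
  \draw[thick,preaction={draw=white,line width=5pt}] ({\x},{-0.6*\j}) .. controls ({\x},{-0.6*\j-0.3}) and ({\x+1},{-0.6*\j-0.3}) .. ({\x+1},{-0.6*\j-0.6});
 }
}
\draw[thick] (0,0)--(0,1.4);
\draw[thick] (3,0)--(3,1.4);
\draw[thick] (4,-1.8)--(4,1.4);
\draw[thick] (0,-1.8)--(0,-2.8);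
\draw[thick] (1,0) arc (180:0:0.5);
\draw[thick] (1,-1.8) arc (180:360:0.5);
\draw[thick] (3,-1.8) arc (180:360:0.5);
\node[above] at (0,1.4) {$x_+$};
\node[below] at (0,-2.8) {$x_-$};
\node[above] at (3,1.4) {$(y_1,1)$};
\node[above] at (4,1.4) {$(y_2,1)$};
\node[above left] at (1,0) {\small $m^1_1$};
\node[above right] at (2,0) {\small $m^1_2$};
\node[left] at (0,0.8) {\small $(1\ 2)$};
\node[above] at (1.5,0.5) {\small $(2\ 3)$};
\node at (3.5,0.8) {\small $(3\ 4)$};
\end{tikzpicture}
\caption{The tangle $K_Q$ in the ball $Q$ for $r=1$. The bridge sphere $S$ meets $Q$ in the dashed level. The labels are the transpositions assigned to the arcs above $S$; both arcs ending at $(y_1,1)$ and $(y_2,1)$ have color $(3\ 4)$. Each column of three half twists has the same colors at its lower ends as at its upper ends.}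
\label{fig:KQ}
\end{figure}

\begin{lemma}\label{lem:strings}
The tangle $K_Q$ consists of two strings, neither of which crosses itself in the diagram, and $K$ is a knot.
\end{lemma}

\begin{proof}
Each column has one strand from upper left to lower right and one from lower left to upper right. The string starting at $x_+$ goes down the first column, through a minimum, up the second column, through a maximum, down the third, and so on. The string starting at $x_-$ goes up the first column, through a maximum, down the second, and so on. So each string runs once through every column, in the direction opposite to the other. In the last column the string going up ends at $(y_1,1)$, and the string going down passes through the last minimum and ends at $(y_2,1)$. All of $K_Q$ has been used, and every crossing is between the two strings. They join $x_+$ and $x_-$ to the two ends of $e_A$, while $L_A$ joins $x_+$ to $x_-$; so $K$ is connected.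
\end{proof}

\begin{proposition}\label{prop:bridge}
The sphere $S$ is a weakly reducible $(r+6)$-bridge sphere of $K$, and $b(K)\le r+5$.
\end{proposition}

\begin{proof}
The tangle $K\cap B$ consists of the five strings of $L\cap B$, the string $(\{y_1,y_2\}\times[0,\frac32])\cup(e'\times\frac32)$, which cuts off the disk $e'\times[0,\frac32]$, and the $r$ maxima with their vertical disks. These $r+1$ disks are pairwise disjoint, since $e'$ meets $\kappa$ only in $y_1$, and they miss $L$. So $K\cap B$ is trivial with $5+1+r$ strings by Lemma~\ref{lem:add}, and $K\cap C$ is trivial with $5+(r+1)$ strings by Lemma~\ref{lem:below}. The knot $K$ differs from $L$ only in $\operatorname{int}\Delta\times[-1,2]$, which contains all the disks just used and in which $S'$ coincides with $S$. So the same two lemmas show that $S'$ is a bridge sphere of $K$ with $4+1+r$ bridges.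

Let $D\subset B\setminus K$ be the frontier of a small neighborhood of $[m^1_1,m^1_2]\times[0,\frac12]$. Its boundary lies in $Z$ and separates two punctures from the others, so $D$ is a compressing disk. It is disjoint from the compressing disk $E\subset C\setminus K$ of Lemma~\ref{lem:below}, whose boundary misses $Z$.
\end{proof}

\subsection{The representation}

Let $d=r+3$ and $\tau_j=(j\ \ j{+}1)$ for $1\le j\le r+2$. The group $H_1(A\setminus K_A)\cong\mathbb Z^2$ is freely generated by the meridians of $L_A$ and $e_A$. Since $r\ge1$, the transpositions $\tau_1=(1\ 2)$ and $\tau_{r+2}=(r{+}2\ \ r{+}3)$ are disjoint and commute. So we may define $\rho$ on $\pi_1(A\setminus K_A)$ through $H_1$, sending meridians of $L_A$ to $\tau_1$ and meridians of $e_A$ to $\tau_{r+2}$. In $Q$, color the diagram at level $0$ by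
\[
x\mapsto\tau_1,\qquad m^j_1,m^j_2\mapsto\tau_{j+1}\quad(1\le j\le r),\qquad y_1,y_2\mapsto\tau_{r+2}.
\]
The two ends of each maximum have the same color. The $j$-th column has upper colors $(\tau_j,\tau_{j+1})$, which are distinct and do not commute, so its lower colors are the same, and the two ends of each minimum have the same color too. The arcs ending at $x_\pm$ have color $\tau_1$ and those ending at $(y_i,1)$ have color $\tau_{r+2}$, in agreement with the definition on $A$. This defines $\rho\colon\pi_1(S^3\setminus K)\to S_d$. It is simple because any two meridians of a knot are conjugate up to inversion. The adjacent transpositions generate $S_d$, so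
\begin{equation}\label{eq:onto}
\rho\bigl(\pi_1(Q\setminus K_Q)\bigr)=S_{r+3}.
\end{equation}
We shall also use that \emph{$S_d$ is not generated by fewer than $d-1$ transpositions}: a set of transpositions is a graph on $\{1,\dots,d\}$, and the group it generates is transitive only if the graph is connected.

\begin{proposition}\label{prop:unperturbed}
The bridge position of $K$ with respect to $S$ is unperturbed.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:same} with $m=5$, $n=r+6$ and $d=r+3$. Condition (a) holds because $\tau_{r+2}$ fixes $1$ and $2$, and (b) reads $n-d=3=m-2$. So $\widehat B\cup_{\widehat S}\widehat C$ is homeomorphic to the splitting $\widetilde B\cup_{\widetilde S}\widetilde C$ of $\Sigma_2(L)$, which is strongly irreducible by Proposition~\ref{prop:L}. Proposition~\ref{prop:perturbed} applies.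
\end{proof}

\section{Primeness and the proof of the theorem}\label{sec:prime}

The sphere $P$ splits $(S^3,K)$ into two tangles with two strings each. For a ball $G$ with two disjoint properly embedded arcs $\mathbf s$ consider the following conditions.
\begin{enumerate}
\item[(P1)] Every sphere in $\operatorname{int}G$ meeting $\mathbf s$ in two points bounds a ball in $G$ that meets $\mathbf s$ in an unknotted arc.
\item[(P2)] No disk properly embedded in $G\setminus\mathbf s$ separates the two arcs.
\end{enumerate}
The next lemma is a case of a theorem of Lickorish.

\begin{lemma}\label{lem:lickorish}
Let a sphere $P$ split $(S^3,K)$, with $K$ a knot, into two tangles of two strings each that satisfy \emph{(P1)} and \emph{(P2)}. Then $K$ is not a connected sum of two nontrivial knots.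
\end{lemma}

\begin{proof}
An unpunctured disk properly embedded in one of the two balls cuts it into two balls, each containing whole strings. By (P2) both strings lie on the same side. Hence
\begin{equation}\label{eq:dagger}
\begin{minipage}{0.85\textwidth}
\emph{the boundary of an unpunctured disk properly embedded in one of the two balls bounds an unpunctured disk in $P$.}
\end{minipage}
\end{equation}
Suppose that some sphere $F$ meets $K$ in two points with knotted arcs on both sides, and choose $F$ with the fewest circles of $F\cap P$. By (P1) there is at least one. If some circle bounded an unpunctured disk in $P$, an innermost circle in that disk and Lemma~\ref{lem:swap} would give an isotopy fixing $K$ and reducing the number of circles. So no circle does.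

Let $F_0\subset F$ be an innermost disk with at most one puncture. By \eqref{eq:dagger} it has exactly one, so by parity $\partial F_0$ divides the four punctures of $P$ into one and three. An innermost circle of $F\cap P$ in the once-punctured disk bounds a once-punctured disk $P_1\subset P$ with $P_1\cap F=\partial P_1$, and by parity $\partial P_1$ cuts $F$ into once-punctured disks $F_1,F_2$. Let $G$ be the ball bounded by $F$ that contains $P_1$, and $G'$ the other. The disk $P_1$ cuts $G$ into balls $G_1,G_2$ bounded by $F_i\cup P_1$. Let $J_1,J_2,J'$ be the types of the arcs in $G_1,G_2,G'$; then $J'$ is nontrivial. The sphere $F_1\cup P_1$, pushed off $P$ along $P_1$, has fewer circles than $F$ and splits $K$ into $J_1$ and a sum of $J_2$ and $J'$. The latter is nontrivial, so $J_1$ is trivial by minimality. By symmetry $J_2$ is trivial. Then $K\cap G$, whose type is a sum of $J_1$ and $J_2$, is unknotted, a contradiction.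
\end{proof}

To verify (P1) outside $Q$ we close up $e_A$. Let $e=e_A\cup(\{y_1,y_2\}\times[\frac12,1])\cup(\bar e\times\frac12)$, so that $e\cap A=e_A$. It is a core of the annulus $(e'\cup\bar e)\times[0,\frac32]$, which misses $L$. So in the complement of $L$ it is isotopic to $e'\cup\bar e\subset\Delta$, then to $\partial\Delta$ across an unpunctured annulus of $\Delta$, and then to the core of $U'$. Hence $e$ is an unknot and
\begin{equation}\label{eq:ext}
(S^3\setminus\operatorname{int}N(e),L)\cong(U,L).
\end{equation}

\begin{proposition}\label{prop:prime}
The knot $K$ is prime.
\end{proposition}

\begin{proof}
Let $R$ be a sphere in the interior of $A$ or of $Q$ with two punctures, and let $G$ be the ball that it bounds there. The strings have their ends outside $G$, so each meets $R$ in an even number of points. Thus one string meets $G$ in an arc and the other misses $G$.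

\emph{$(A,K_A)$ satisfies} (P1). If $G$ meets $e_A$, then $G\cap e_A=G\cap e$ is unknotted by \eqref{eq:summand}. If $G$ meets $L_A$, then $G$ misses $e$, so it lies in the interior of the exterior of $e$, and $G\cap L=G\cap L_A$. By \eqref{eq:ext} and Lemma~\ref{lem:local} this arc is unknotted.

\emph{$(A,K_A)$ satisfies} (P2). A separating disk would cut off a ball $A_L\subset A$ containing $L_A$ and missing $e_A$. By (P1) applied to $\partial A_L$ pushed into $A_L$, the arc $L_A$ is unknotted in $A_L$. The rest of $A$ is a ball meeting $A_L$ in a disk that misses $L_A$, so $L_A$ is unknotted in $A$. Then $L=L_A\cup(x\times[-1,1])$ is trivial, contrary to Proposition~\ref{prop:L}.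

\emph{$(Q,K_Q)$ satisfies} (P1). By Lemma~\ref{lem:strings} each string projects injectively to the plane of the diagram. Ignoring the other string, we can push it into a vertical disk properly embedded in $Q$, so it is unknotted in $Q$. Apply \eqref{eq:summand}.

\emph{$(Q,K_Q)$ satisfies} (P2). A separating disk would cut $Q$ into two balls, each containing one string, unknotted by (P1) applied to the boundaries pushed inward. Then $\pi_1(Q\setminus K_Q)$ would be generated by two meridians, and by \eqref{eq:onto} two transpositions would generate $S_{r+3}$. But at least $r+2\ge3$ are needed.

By Lemma~\ref{lem:lickorish}, $K$ is not a connected sum of two nontrivial knots. It is nontrivial because its group maps onto the nonabelian group $S_{r+3}$.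
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $n\ge7$, let $r=n-6\ge1$ and $K=K_r$. It is prime by Proposition~\ref{prop:prime}. By Propositions~\ref{prop:bridge} and~\ref{prop:unperturbed}, $S$ gives a weakly reducible, unperturbed $n$-bridge position and $b(K)\le n-1$. By Lemma~\ref{lem:lift} the group of $K_r$ is generated by $b(K_r)$ meridians, and $\rho$ maps them to transpositions generating $S_{r+3}$. Hence $r+2\le b(K_r)\le r+5$, and the bridge numbers of the knots $K_r$ are unbounded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lee}
Jung Hoon Lee, \emph{Unperturbed weakly reducible non-minimal bridge positions}, arXiv:2201.10153 (2022).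

\end{thebibliography}
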